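# Weighted shifts whose local spectra are not discs

## 1. The polynomials $F_n$

Take a bounded sequence $(\omega_n)_{n\ge0}$ of positive numbers and a sequence $(x_n)_{n\ge 0}$ of complex numbers. Define polynomials in one variable $u$ by
$$F_0(u)=-x_0u,\qquad F_{n+1}(u)=u\big(\omega_nF_n(u)-x_{n+1}\big).\tag{1}$$
The first three are
$$F_0=-x_0u,\qquad F_1=-\omega_0x_0u^2-x_1u,\qquad F_2=-\omega_0\omega_1x_0u^3-\omega_1x_1u^2-x_2u .$$
Each step multiplies by $\omega_nu$, which shifts all coefficients up by one degree, and then writes a new coefficient, $-x_{n+1}$, into the vacated degree $1$. Put $\beta_0=1$ and $\beta_n=\omega_0\omega_1\cdots\omega_{n-1}$. By induction,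
$$F_n(u)=-\beta_nu^{n+1}\sum_{k\le n}\frac{x_k}{\beta_k}u^{-k}=-\sum_{k\le n}\frac{\beta_n}{\beta_k}x_k\,u^{n+1-k}.\tag{2}$$
Indeed, the case $n=0$ is clear. In the step, $u\omega_nF_n$ produces the terms $k\le n$ of the formula for $n+1$, while $-ux_{n+1}$ is its term $k=n+1$.

We shall use two consequences constantly. First, $F_n(0)=0$ and
$$\text{the coefficient of }u\text{ in }F_n\text{ is }-x_n.\tag{3}$$
So (1) can be run backward. Given $F_{n+1}$ and $\omega_n$, the number $x_{n+1}$ is read off from the linear term of $F_{n+1}$, and $F_n$ is obtained by deleting that term and dividing by $\omega_nu$. Second, splitting (2) at an index $N<t$ gives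
$$F_t=\frac{\beta_t}{\beta_N}u^{t-N}F_N-\sum_{i=1}^{t-N}x_{N+i}\,\frac{\beta_t}{\beta_{N+i}}\,u^{t-N-i+1}.\tag{4}$$
The past, $F_N$, occupies the degrees above $t-N$. The degrees $1,\dots,t-N$ can be filled with any coefficients we like by choosing $x_{N+1},\dots,x_t$. Everything below rests on this: *we prescribe a polynomial at a late index, and let the recursion tell us what the sequence $x$ has to be.*

Here is what these polynomials are for. Let $\mathcal H$ be a complex separable infinite-dimensional Hilbert space with orthonormal basis $(e_n)_{n\ge0}$, and let $S$ be the unilateral weighted shift $Se_n=\omega_ne_{n+1}$, so that $S^ne_0=\beta_ne_n$. Let $x=\sum x_ne_n\in\mathcal H$, and try to solve $(S-\lambda)f=x$ with $f=\sum f_ne_n$. Comparing coordinates,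
$$-\lambda f_0=x_0,\qquad \omega_nf_n-\lambda f_{n+1}=x_{n+1}\quad(n\ge0).\tag{5}$$
For $\lambda\ne0$ and $u=1/\lambda$ this is exactly (1): the only possible solution has coordinates $f_n=F_n(1/\lambda)$. Whether this is a vector of $\mathcal H$ depends on
$$\Phi(u)=\sum_{n\ge0}|F_n(u)|^2\in[0,\infty].$$

## 2. The local spectrum in terms of $\Phi$

**Definition (local spectrum).** For $x\in\mathcal H$, the *local resolvent set* $\rho_S(x)$ is the set of all $\lambda\in\mathbb C$ for which there are an open neighborhood $U$ of $\lambda$ and an analytic $f:U\to\mathcal H$ with $(S-\mu)f(\mu)=x$ for all $\mu\in U$. The *local spectrum* is $\sigma_S(x)=\mathbb C\setminus\rho_S(x)$, and the *local spectral radius* is $r_S(x)=\limsup_{n}\|S^nx\|^{1/n}$.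

The set $\rho_S(x)$ is open. It contains every $\lambda$ with $|\lambda|>\|S\|$, since there $f(\lambda)=(S-\lambda)^{-1}x$ works. Hence $\sigma_S(x)$ is compact. The operator $S$ has no eigenvalues: for $x=0$ the system (5) forces $f=0$ if $\lambda\neq 0$, and also if $\lambda=0$ because all $\omega_n>0$. So local solutions are unique wherever they exist, and they fit together to one analytic function on $\rho_S(x)$. (In particular $S$ has the single-valued extension property.)

The question, whose source is A. Bourhim, "On the local spectral properties of weighted shift operators", arXiv:math/0303070 (2003), is this: does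
$$\sigma_S(x)=\{\lambda\in\mathbb C:|\lambda|\le r_S(x)\}\tag{6}$$
hold for every unilateral weighted shift $S$ and every non-zero $x$? We shall see that the answer is no, and then determine exactly which sets are local spectra.

We recall one textbook fact: a function $f:U\to\mathcal H$ such that $\langle f(\cdot),y\rangle$ is analytic for every $y\in\mathcal H$ is analytic.

**Lemma 1.** (a) If $\lambda_0\ne0$, then $\lambda_0\in\rho_S(x)$ if and only if $\Phi$ is bounded in a neighborhood of $1/\lambda_0$. In that case the local resolvent function is $f(\lambda)=\sum F_n(1/\lambda)e_n$. (b) If $x\ne0$, then $0\in\sigma_S(x)$.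

**Proof of (a).** If $f$ is analytic near $\lambda_0$ and solves the equation, then $f_n(\lambda)=F_n(1/\lambda)$ by (5), so $\Phi(1/\lambda)=\|f(\lambda)\|^2$, which is locally bounded because $f$ is continuous. Conversely, let $\Phi\le M$ near $1/\lambda_0$, on a neighborhood that avoids $0$. Then $f(\lambda)=\sum F_n(1/\lambda)e_n$ satisfies $\|f(\lambda)\|\le M^{1/2}$, and its coordinates are analytic. For $y\in\mathcal H$ let $y^{(m)}$ be its truncation to the first $m$ coordinates. Then $\langle f,y^{(m)}\rangle$ is analytic and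
$$|\langle f(\lambda),y\rangle-\langle f(\lambda),y^{(m)}\rangle|\le M^{1/2}\|y-y^{(m)}\|\to0$$
uniformly in $\lambda$. So $\langle f,y\rangle$ is analytic for every $y$, hence $f$ is analytic. It solves the equation because it solves (5).

**Proof of (b).** Suppose $f$ is analytic near $0$ with $(S-\mu)f(\mu)=x$. By (5), $f_0(\mu)=-x_0/\mu$ for $\mu\ne0$. As $f_0$ is bounded near $0$, $x_0=0$ and $f_0\equiv0$. If $f_n\equiv0$, then $-\mu f_{n+1}(\mu)=x_{n+1}$, and in the same way $x_{n+1}=0$ and $f_{n+1}\equiv0$. By induction $x=0$. $\square$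

**Lemma 2.** If $x\ne0$, then $\max\{|\lambda|:\lambda\in\sigma_S(x)\}=r_S(x)$.

**Proof.** Let $M$ be the maximum on the left. It exists, since $\sigma_S(x)$ is compact and contains $0$. For $|\lambda|>r_S(x)$ the series $f(\lambda)=-\sum_{n\ge0} S^nx\,\lambda^{-n-1}$ converges locally uniformly, and
$$(S-\lambda)f(\lambda)=-\sum_{n\ge0}S^{n+1}x\,\lambda^{-n-1}+\sum_{n\ge0}S^nx\,\lambda^{-n}=x .$$
So $\sigma_S(x)\subset\{|\lambda|\le r_S(x)\}$ and $M\le r_S(x)$. Conversely, the local resolvent function is analytic on $|\lambda|>M$. For $|\lambda|>\|S\|$ it equals $(S-\lambda)^{-1}x=-\sum S^nx\,\lambda^{-n-1}$, so this is its Laurent series, which converges on all of $|\lambda|>M$. Its terms are bounded at each such $\lambda$, so $r_S(x)\le|\lambda|$; thus $r_S(x)\le M$. $\square$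

Thus one inclusion in (6) always holds, and the local spectrum always reaches the circle $|\lambda|=r_S(x)$. The question is whether it fills the disc.

## 3. Finite vectors, rotations, and a power series argument

Write
$$r_2(S)=\liminf_{n\to\infty}\beta_n^{1/n},\qquad r_3(S)=\limsup_{n\to\infty}\beta_n^{1/n}.$$

Take $x=e_0$. Then $F_n=-\beta_nu^{n+1}$ and $\Phi(u)=\sum\beta_n^2|u|^{2n+2}$. This is locally bounded for $|u|<1/r_3(S)$ and infinite for $|u|>1/r_3(S)$. So $\sigma_S(e_0)$ is the closed disc of radius $r_3(S)$, and $r_S(e_0)=\limsup\beta_n^{1/n}=r_3(S)$. Equality (6) holds.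

Now let $x\ne0$ be a finite combination of $e_0,\dots,e_m$. For $n\ge m$, (4) gives $F_n=(\beta_n/\beta_m)u^{n-m}F_m$, where $F_m$ is a fixed non-zero polynomial. Again $\Phi$ is locally bounded for $|u|<1/r_3(S)$. If $|u_0|>1/r_3(S)$, every neighborhood of $u_0$ contains points with $|u|>1/r_3(S)$ and $F_m(u)\ne0$, where $\Phi=\infty$. So $\sigma_S(x)=\{|\lambda|\le r_3(S)\}$, and by Lemma 2 equality (6) holds.

For general $x$, two arguments suggest themselves.

*Rotations.* Let $U_\theta e_n=e^{in\theta}e_n$. Then $U_\theta SU_\theta^*=e^{i\theta}S$, which explains why the spectrum of $S$ is circularly symmetric. For local spectra, applying $U_\theta$ to $(S-\mu)f(\mu)=x$ gives $(S-e^{-i\theta}\mu)\,U_\theta f(\mu)=e^{-i\theta}U_\theta x$, that is, $\sigma_S(U_\theta x)=e^{-i\theta}\sigma_S(x)$. The rotation moves the vector too, so this compares two different local spectra and gives no symmetry of either one.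

*Power series.* Suppose $\lambda_0\neq0$ lies in $\rho_S(x)$. By (2), the partial sums of $Y(\lambda)=\sum(x_k/\beta_k)\lambda^k$ are
$$\sum_{k\le n}\frac{x_k}{\beta_k}\lambda^k=-\frac{\lambda^{n+1}}{\beta_n}F_n(1/\lambda),\tag{7}$$
and the $F_n(1/\lambda)$ are uniformly bounded near $\lambda_0$. If $\lambda^{n}/\beta_n\to0$ near $\lambda_0$, the partial sums tend to $0$, so $Y$ vanishes near $\lambda_0$ and we are close to concluding $x=0$. This works for $|\lambda_0|<r_2(S)$, and we shall complete it in Section 5. It stops exactly at $r_2(S)$: if $|\lambda_0|>r_2(S)$, then $|\lambda_0|^{n}/\beta_n$ is unbounded along a subsequence, and boundedness of the $F_n$ says nothing about those partial sums. Nothing prevents the $F_n$ from being small near $1/\lambda_0$ while their coefficients are large.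

Large coefficients are what makes $r_S(x)$ large. By (2),
$$\text{the }e_n\text{-coordinate of }S^kx\text{ is }\ \frac{\beta_n}{\beta_{n-k}}x_{n-k}=-\big(\text{coefficient of }u^{k+1}\text{ in }F_n\big)\qquad(k\le n).\tag{8}$$
So we look for polynomials that are small near $u=1$ but have large coefficients in high degree. The powers of $4u(1-u)$ have this property. We now write them into the sequence $(F_n)$.

## 4. Powers of $4u(1-u)$ written into blocks of weights

**Theorem 1.** There are $S$ and $x\ne0$ with $1\in\rho_S(x)$ and $r_S(x)\ge2$. Hence $\sigma_S(x)\ne\{|\lambda|\le r_S(x)\}$.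

**Step 1: weights.** This step sets aside blocks of indices, each long enough to hold one polynomial. For $j\ge1$ let block $j$ consist of the $2j$ consecutive indices from $a_j=j(j-1)$ to $t_j=j(j+1)-1$. Then $a_1=0$ and $a_{j+1}=t_j+1$, so the blocks fill $\{0,1,2,\dots\}$. Put
$$\omega_n=16\quad(a_j\le n<t_j),\qquad\omega_{t_j}=17^{-2j-3}.$$
The big weights inside a block will make the entries of $x$ small. The tiny weight at the end of a block makes later blocks forget the earlier ones.

**Step 2: the vector.** This step runs (1) backward from a prescribed polynomial at index $t_j$. Let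
$$Q_j(u)=(4u(1-u))^j=\sum_{h=j}^{2j}c_h^{(j)}u^h,\qquad|c^{(j)}_h|=4^j\binom j{h-j},$$
and $c_h^{(j)}=0$ for other $h$. Deleting the linear term and dividing by $16u$, repeatedly, we read off the entries
$$x^{(j)}=\sum_{s=0}^{2j-1}\big(-16^{-s}c^{(j)}_{s+1}\big)e_{t_j-s},\qquad x=\sum_{j\ge1}x^{(j)}.$$
The series converges in $\mathcal H$, because
$$\|x^{(j)}\|\le\sum_{s}16^{-s}|c^{(j)}_{s+1}|=16\sum_h|c_h^{(j)}|16^{-h}=16\Big(4\cdot\tfrac1{16}\cdot\tfrac{17}{16}\Big)^j=16\Big(\tfrac{17}{64}\Big)^j.$$
Since $x_{a_j}=-16^{-(2j-1)}c^{(j)}_{2j}\ne0$, we have $x\neq0$.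

**Step 3: $r_S(x)\ge2$.** This step uses the top coefficient of $Q_j$. The $e_{t_j}$-coordinate of $S^{2j-1}x$ comes from $x_{a_j}$ only, since $t_j-(2j-1)=a_j$. It equals $16^{2j-1}x_{a_j}=-c^{(j)}_{2j}$, of modulus $4^j$. So $\|S^{2j-1}x\|^{1/(2j-1)}\ge4^{j/(2j-1)}\to2$.

**Step 4: the coordinate solution for one block.** To show $1\in\rho_S(x)$ we solve $(S-\lambda)f^{(j)}=x^{(j)}$ for each $j$ separately, near $\lambda=1$, and then add; this step computes $f^{(j)}$. Let
$$V=\{\lambda\ne0:|1/\lambda-1|<1/16\},$$
an open neighborhood of $1$, and $u=1/\lambda$ for $\lambda\in V$; then $15<16|u|<17$. Let $f^{(j)}_n$ be the polynomials (1), evaluated at $u$, for the right-hand side $x^{(j)}$. They vanish for $n<a_j$. We claim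
$$f^{(j)}_{t_j-s}=16^{-s}\sum_{h>s}c_h^{(j)}u^{h-s}\quad(0\le s\le2j-1),\tag{9}$$
$$f^{(j)}_{t_j+k}=u^k\,\frac{\beta_{t_j+k}}{\beta_{t_j}}\,Q_j(u)\quad(k\ge0).\tag{10}$$
At $s=2j-1$ the index is $a_j$, and (1) gives $f_{a_j}^{(j)}=-u\,x_{a_j}=16^{-(2j-1)}c_{2j}^{(j)}u$, which is (9). If (9) holds for $s+1\le 2j-1$, then by (1)
$$f^{(j)}_{t_j-s}=u\Big(16\cdot16^{-s-1}\sum_{h>s+1}c^{(j)}_hu^{h-s-1}+16^{-s}c^{(j)}_{s+1}\Big)=16^{-s}\sum_{h>s}c_h^{(j)}u^{h-s}.$$
So (9) holds for all $s$ from $2j-1$ down to $0$. At $s=0$ it says $f^{(j)}_{t_j}=Q_j(u)$. After $t_j$ the right-hand side $x^{(j)}$ has no more entries, and (1) with zero entries gives (10).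

**Step 5: the part inside the block is small on $V$.** Here lies the delicate point: $Q_j$ is small near $u=1$, but its tails $\sum_{h>s}c_h^{(j)}u^h$ need not be. The factor $u^j$ in $Q_j$ delays the appearance of a proper tail until $s\ge j$, and by then the weights have supplied a factor $15^{-j}$. In detail, (9) reads $f_{t_j-s}^{(j)}=(16u)^{-s}\sum_{h>s}c_h^{(j)}u^h$, and $|16u|^{-s}\le15^{-s}$.

If $s\le j-1$, the sum is all of $Q_j(u)$, and $|4u(1-u)|\le4\cdot\frac{17}{16}\cdot\frac1{16}=\frac{17}{64}<\frac35$. So $|f^{(j)}_{t_j-s}|\le15^{-s}(3/5)^j$.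

If $j\le s\le2j-1$, we bound the tail by absolute values:
$$\sum_h|c_h^{(j)}||u|^h=(4|u|(1+|u|))^j\le\Big(4\cdot\tfrac{17}{16}\cdot\tfrac{33}{16}\Big)^j<9^j,$$
so $|f^{(j)}_{t_j-s}|\le15^{-s}9^j=15^{-(s-j)}(3/5)^j$.

The squares of these bounds sum to at most $2\cdot\frac{225}{224}(3/5)^{2j}\le3(3/5)^{2j}$. So the part of $f^{(j)}$ with indices in block $j$ has norm at most $\sqrt3\,(3/5)^j$.

**Step 6: the part after the block is small on $V$.** This step uses the tiny weights. Put $h_k=(17/16)^k\beta_{t_j+k}/\beta_{t_j}$; by (10), $|f^{(j)}_{t_j+k}|\le h_k|Q_j(u)|$. Let $i\ge j$. Going from index $t_i$ to $t_{i+1}$ takes one step with weight $17^{-2i-3}$ and then $2i+1$ steps with weight $16$, so $h$ is multiplied by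
$$\tfrac{17}{16}\,17^{-2i-3}\cdot17^{2i+1}=\tfrac1{16\cdot17}=\tfrac1{272}.$$
Inside block $i+1$ the values of $h$ grow by the factor $17$ at each step, so their sum over the block is at most $\frac1{1-1/17}=\frac{17}{16}$ times the last one. Hence $\sum_{k\ge1}h_k\le\frac{17}{16}\sum_{l\ge1}272^{-l}=\frac{17}{16\cdot271}<1$. So this part of $f^{(j)}$ has norm at most $|Q_j(u)|\le(17/64)^j\le(3/5)^j$.

**Step 7: summation.** This step assembles the local resolvent function of $x$. By Steps 5 and 6, $\|f^{(j)}(\lambda)\|\le3(3/5)^j$ on $V$. Each $f^{(j)}$ is bounded with analytic coordinates, hence analytic on $V$ as in the proof of Lemma 1(a), and $(S-\lambda)f^{(j)}(\lambda)=x^{(j)}$ by (5). The series $f=\sum_jf^{(j)}$ converges uniformly on $V$, so $f$ is analytic, and $(S-\lambda)f(\lambda)=x$ because $S$ is bounded. Thus $1\in V\subset\rho_S(x)$, while $1<2\le r_S(x)$. $\blacksquare$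

The sequence $(\beta_n)$ in this example is not irregular on the exponential scale: $r_2(S)=r_3(S)=16/17$. In fact $\beta_{t_1}=16$, and multiplying by $17^{-2i-3}16^{2i+1}$ for $1\le i<j$ gives $\beta_{t_j}=16^{j^2}17^{-(j^2+2j-3)}$. In block $j+1$ we have $\beta_n=\beta_{t_j}17^{-2j-3}16^i$ with $0\le i\le2j+1$. So $\log\beta_n=j^2\log\frac{16}{17}+O(j)$ while $n=j^2+O(j)$. For this shift every finite vector has local spectrum $\{|\lambda|\le16/17\}$, and $V$ lies just outside that disc.

## 5. A central disc, connectedness, and a capacity bound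

We now ask which sets can be $\sigma_S(x)$. Necessary conditions come first. One of them uses logarithmic capacity, which we recall.

**Definition (capacity).** For a non-empty compact $L\subset\mathbb C$,
$$\mathrm{cap}(L)=\sup_\mu\exp\iint\log|z-w|\,d\mu(z)\,d\mu(w),$$
the supremum over Borel probability measures $\mu$ on $L$. A *Fekete polynomial* of degree $m\geq 2$ of an infinite $L$ is $T_m(u)=\prod_{i=1}^m(u-z_i)$, where $z_1,\dots,z_m\in L$ maximize $\prod_{i<k}|z_i-z_k|$.

Clearly $L\subset L'$ implies $\mathrm{cap}(L)\le\mathrm{cap}(L')$. We use two textbook facts, for which see Ransford, *Potential Theory in the Complex Plane*, Theorems 5.5.2 and 5.5.4.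

**Fact C1.** If $q$ is a polynomial of degree $d\ge1$ with leading coefficient $\alpha$, then $\max_L|q|\ge|\alpha|\,\mathrm{cap}(L)^d$.

**Fact C2 (Fekete–Szegő).** The Fekete polynomials satisfy $\limsup_m(\max_L|T_m|)^{1/m}\le\mathrm{cap}(L)$.

For example, a closed disc of radius $r$ and center $c$ has capacity $r$: C1 with $q=u-c$ gives $\mathrm{cap}\le r$, and the uniform measure on the boundary circle has $\int\log|z-w|\,d\mu(w)=\log r$ for $|z-c|=r$, which gives $\mathrm{cap}\ge r$.

**Definition ($G_K$).** For compact $K\ni0$ put $G_K=\{0\}\cup\{1/\lambda:\lambda\in\mathbb C\setminus K\}$.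

This is an open subset of $\mathbb C$ containing $0$: it is open at $0$ because $K$ is bounded. It is the set of $u$ on which we want $\Phi$ to be locally bounded.

**Theorem 2.** Let $x\ne0$ and $K=\sigma_S(x)$. Then:

1. $K$ is compact, connected, and contains $\{|\lambda|\le r_2(S)\}$ (in particular $0\in K$);
2. $r_3(S)\,\mathrm{cap}(L)\le1$ for every compact $L\subset G_K$.

We already know that $K$ is compact, and $0\in K$ by Lemma 1(b).

**Step 1: the disc.** This step completes the power series argument of Section 3. We may assume $r_2(S)>0$. Suppose $0<|\lambda_0|<r<r_2(S)$ and $\lambda_0\in\rho_S(x)$. Since $\beta_n\ge r^n$ for large $n$ and $|x_n/\beta_n|\le\|x\|/\beta_n$, the series $Y(\lambda)=\sum(x_k/\beta_k)\lambda^k$ converges for $|\lambda|<r$. On a small neighborhood of $\lambda_0$ contained in $\{|\lambda|<r\}$, the $F_n(1/\lambda)$ are uniformly bounded by Lemma 1(a), and $|\lambda|^{n+1}/\beta_n\le|\lambda|(|\lambda|/r)^n\to0$. By (7) the partial sums of $Y$ tend to $0$ there. So $Y$ vanishes on an open set,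 hence on $\{|\lambda|<r\}$. All its coefficients are zero and $x=0$, a contradiction. So $K$ contains $\{0<|\lambda|<r_2(S)\}$. As $K$ is closed and contains $0$, it contains the closed disc.

**Step 2: connectedness.** This step shows by the maximum principle that $\Phi$ cannot be infinite on an isolated piece away from $0$. Suppose $K=A\sqcup B$ with $A,B$ compact and non-empty and $0\in A$. Choose a bounded open $\Omega\supset B$ with $\overline\Omega\cap A=\emptyset$. Then $0\notin\overline\Omega$, and $\partial\Omega$ is compact and misses both $A$ and $B$, so $\partial\Omega\subset\rho_S(x)$. By Lemma 1(a), $\Phi(1/\lambda)$ is locally bounded on $\rho_S(x)$, so $\Phi(1/\lambda)\le C$ on $\partial\Omega$. For each $m$ the function $\sum_{n\le m}|F_n(1/\lambda)|^2$ is continuous and subharmonic near $\overline\Omega$ and at most $C$ on $\partial\Omega$, hence at most $C$ on $\Omega$. Letting $m\to\infty$, $\Phi(1/\lambda)\le C$ on $\Omega$. By Lemma 1(a), $\Omega\subset\rho_S(x)$, contradicting $\emptyset\ne B\subset\Omega$.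

**Step 3: capacity.** This step compares the leading coefficient of $F_n$ with its size on $L$. First, $\Phi$ is locally bounded on $G_K$. Away from $0$ this is Lemma 1(a). Near $0$ we have, for $|\lambda|>\|S\|$, $\Phi(1/\lambda)=\|(S-\lambda)^{-1}x\|^2\le\|x\|^2/(|\lambda|-\|S\|)^2$, and $\Phi(0)=0$. So $\Phi\le C^2$ on the compact set $L\subset G_K$ for some $C$. Let $k$ be the first index with $x_k\ne0$. By (2), for $n\ge k$ the polynomial $F_n$ has degree $n-k+1$ and leading coefficient $-\beta_nx_k/\beta_k$. By C1,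
$$\beta_n\,\frac{|x_k|}{\beta_k}\,\mathrm{cap}(L)^{n-k+1}\le\max_L|F_n|\le C.$$
If $\mathrm{cap}(L)=0$ there is nothing to prove. Otherwise take $n$-th roots and the limsup to get $r_3(S)\,\mathrm{cap}(L)\le1$. $\square$

Three examples show what condition 2 says.

- If $K=\{|\lambda|\le a\}$ with $a>0$, then $G_K=\{|u|<1/a\}$. Its compact subsets have capacity at most $1/a$, and the closed discs of radius $r<1/a$ around $0$ have capacity $r$. So the condition is $r_3(S)\le a$.
- If $K=[0,R]$ with $R>0$, then $G_K=\mathbb C\setminus[1/R,\infty)$ contains the discs $\{|u+r|\le r\}$ for all $r>0$, of capacity $r$. So the condition is $r_3(S)=0$.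
- If $K=\{|\lambda+\frac13|\le\frac23\}$, then $0\in K$, and for $\lambda\ne0$
$$\big|\tfrac1\lambda-1\big|\ge2\iff1-2\operatorname{Re}\lambda+|\lambda|^2\ge4|\lambda|^2\iff\big|\lambda+\tfrac13\big|^2\le\tfrac49 .$$
So $G_K=\{|u-1|<2\}$, and the condition is $r_3(S)\le\frac12$. The largest disc around $0$ in $K$ has radius $\frac13$, so Theorem 2 requires $r_2(S)\le\frac13$ and $r_3(S)\le\frac12$.

## 6. Exhaustion, backward estimates, and Runge polynomials

The converse is the following theorem, which occupies Sections 6 to 8.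

**Theorem 3.** Let $K\subset\mathbb C$ be compact and connected with $0\in K$.

(A) If $a>0$ and $\{|\lambda|\le a\}\subset K$, there are $S$ and $x\ne0$ with $r_2(S)=r_3(S)=a$ and $\sigma_S(x)=K$.

(B) If $b\ge0$ and $b\,\mathrm{cap}(L)\le1$ for every compact $L\subset G_K$, there are $S$ and $x\ne0$ with $r_2(S)=0$, $r_3(S)=b$ and $\sigma_S(x)=K$.

The plan is the one of Theorem 1, done in stages. At the end of stage $j$, at an index $n_j$, we prescribe a polynomial $F_{n_j}$ that is at most $2^{-j}$ on a large compact part $L_j$ of $G_K$ and at least $j$ in modulus at a chosen point $\xi_j\notin G_K$. Then $\Phi$ should be locally bounded on $G_K$ and unbounded near every point outside. Fix $K$ and write $G=G_K$.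

**Lemma 3 (exhaustion).** There are compact sets $L_1\subset L_2\subset\cdots$ with $L_j\subset\operatorname{int}L_{j+1}$, $\bigcup L_j=G$, $\mathbb C\setminus L_j$ connected, and $\{|u|\le\delta\}\subset L_1$ for some $\delta>0$.

**Proof.** Let $L_j^0=\{|u|\le j,\ \operatorname{dist}(u,\mathbb C\setminus G)\ge1/j\}$, where the distance to the empty set is $\infty$. These sets are compact with union $G$, and $L_j^0\subset\operatorname{int}L_{j+1}^0$, since a disc of radius less than $\frac1j-\frac1{j+1}$ around a point of $L_j^0$ lies in $L_{j+1}^0$. Discard finitely many $j$ and re-index, so that $\{|u|\le\delta\}\subset L_1^0$ for some $\delta>0$. Let $L_j$ be the union of $L_j^0$ with the bounded components of $\mathbb C\setminus L_j^0$. The complement of $L_j$ is the unbounded component of $\mathbb C\setminus L_j^0$, which is open and connected, so $L_j$ is compact with connected complement.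

We need $L_j\subset G$, and here connectedness of $K$ enters. The set $\hat{\mathbb C}\setminus G=\{1/\lambda:\lambda\in K\}$ (with $1/0=\infty$) is the image of $K$ under a homeomorphism of the sphere. So it is connected, it contains $\infty$, and it misses $L_j^0$. Hence it lies in the component of $\hat{\mathbb C}\setminus L_j^0$ that contains $\infty$, and that component is disjoint from $L_j$. So $L_j\subset G$, and therefore $\bigcup L_j=G$.

Finally, the unbounded component of $\mathbb C\setminus L_{j+1}^0$ is a connected unbounded subset of $\mathbb C\setminus L_j^0$, so it lies in the unbounded component of the latter; that is, $L_j\subset L_{j+1}$. Each bounded component of $\mathbb C\setminus L^0_j$ is an open subset of $L_j\subset L_{j+1}$, hence lies in $\operatorname{int}L_{j+1}$. Also $L_j^0\subset\operatorname{int}L_{j+1}^0\subset\operatorname{int}L_{j+1}$. So $L_j\subset\operatorname{int}L_{j+1}$. $\square$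

Put
$$W=4/\delta .$$
This plays the role of the weight $16$ in Theorem 1. The next lemma replaces Step 5 there: if $F_t$ is small and was reached through weights $W$, then the preceding $F_n$ and $x_n$ are small as well.

**Lemma 4 (backward estimate).** Suppose $P=F_t$, $\omega_n=W$ for $t-m\le n<t$, and $|P|\le\varepsilon$ on a compact $L\supset\{|u|\le\delta\}$. Then for $0\le s\le m$: $|F_{t-s}|\le2^{-s}\varepsilon$ on $L$, and $|x_{t-s}|\le4^{-s}\varepsilon/\delta$.

**Proof.** Write $P=\sum_{h\ge1}P_hu^h$. Cauchy's estimate on $|u|=\delta$ gives $|P_h|\le\varepsilon\delta^{-h}$. Running (1) backward, $F_n=W^{-1}u^{-1}(F_{n+1}-\text{linear term of }F_{n+1})$ for $t-m\le n<t$, so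
$$F_{t-s}=W^{-s}u^{-s}\sum_{h>s}P_hu^h .$$
Its linear coefficient is $W^{-s}P_{s+1}$, which equals $-x_{t-s}$ by (3). So $|x_{t-s}|\le W^{-s}\varepsilon\delta^{-s-1}=4^{-s}\varepsilon/\delta$. For $u\in L$ with $|u|\ge\delta$, write the tail as $P-\sum_{h\le s}P_hu^h$:
$$|F_{t-s}(u)|\le(W\delta)^{-s}\varepsilon+W^{-s}\sum_{h=1}^s\varepsilon\delta^{-h}|u|^{h-s}\le(1+s)4^{-s}\varepsilon\le2^{-s}\varepsilon,$$
because $|u|^{h-s}\le\delta^{h-s}$ for $h\le s$, and $1+s\le2^s$. For $|u|<\delta$ the bound follows from the maximum principle on $\{|u|\le\delta\}$. $\square$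

**Points outside $G$.** If $\mathbb C\setminus G\ne\emptyset$, let $(\xi_j)_{j\ge1}$ be a sequence in a countable dense subset of $\mathbb C\setminus G$ that takes each value of this subset infinitely often. If $G=\mathbb C$ (that is, $K=\{0\}$), put $Q_j=0$ and ignore all conditions on $\xi_j$ below.

**Lemma 5 (Runge polynomials).** If $\mathbb C\setminus G\neq\emptyset$, there are polynomials $Q_j$ with
$$Q_j(0)=0,\qquad|Q_j|\le2^{-j-1}\text{ on }L_j,\qquad|Q_j(\xi_j)|\ge2j .$$

**Proof.** Since $\xi_j\notin L_j$, the compact set $L_j\cup\{\xi_j\}$ has connected complement: removing a point from a connected open set in the plane leaves it connected. By Runge's theorem, applied to the function that is $0$ near $L_j$ and $3j$ near $\xi_j$, there is a polynomial $\tilde Q$ with $|\tilde Q|\le2^{-j-2}$ on $L_j$ and $|\tilde Q(\xi_j)-3j|\le2^{-j-2}$. Put $Q_j=\tilde Q-\tilde Q(0)$. Since $0\in L_j$, we get $|Q_j|\le2^{-j-1}$ on $L_j$ and $|Q_j(\xi_j)|\ge3j-2^{-j-1}\ge2j$. $\square$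

**Lemma 6 (criterion).** Let $x\ne0$. Suppose $\Phi$ is bounded on every $L_i$, and $|F_{n_j}(\xi_j)|\ge j$ for all $j$ along some sequence $n_j\to\infty$. Then $\sigma_S(x)=K$.

**Proof.** If $\lambda_0\notin K$, then $1/\lambda_0\in G$ lies in some $L_i\subset\operatorname{int}L_{i+1}$, so $\Phi$ is bounded near $1/\lambda_0$ and $\lambda_0\in\rho_S(x)$ by Lemma 1(a). Also $0\in\sigma_S(x)$ by Lemma 1(b). Suppose some $\lambda_0\in K\setminus\{0\}$ were in $\rho_S(x)$. Then $\Phi$ would be bounded on a neighborhood of $1/\lambda_0\in\mathbb C\setminus G$. This neighborhood contains a point $\xi$ of the dense subset, and $\xi_j=\xi$ for infinitely many $j$. For these, $\Phi(\xi)\ge|F_{n_j}(\xi)|^2\ge j^2$, so $\Phi(\xi)=\infty$, a contradiction. $\square$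

## 7. Gaps of constant weight: the case $r_2(S)=r_3(S)=a$

Here is the proof of Theorem 3(A). By hypothesis $|\lambda|>a$ for $\lambda\notin K$, so $G\subset\{|u|<1/a\}$ and $R_j:=\max_{L_j}|u|<1/a$.

**Step 1: one stage.** This step makes the past small by a long gap of weights $a$, and then writes in either $0$ or $Q_j$. Start with $n_0=0$, $x_0=1$, $F_0=-u$. Let $N=n_{j-1}$ and suppose that $\omega_n$ $(n<N)$ and $x_n$ $(n\le N)$ are defined. Let $\ell=\ell_j=\max(1,\deg Q_j)$ (so $\ell_j=1$ if $Q_j=0$), let $g=g_j\ge1$ be an integer to be chosen, and put $t=n_j=N+g+\ell$,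
$$\omega_n=a\ (N\le n<N+g),\qquad\omega_n=W\ (N+g\le n<t),\qquad x_n=0\ (N<n\le N+g).$$
By (4), $F_{N+k}=(au)^kF_N$ for $0\le k\le g$, and
$$F_t=a^gW^\ell u^{g+\ell}F_N-\sum_{i=1}^{\ell}x_{N+g+i}W^{\ell-i}u^{\ell-i+1}.$$
The exponents in the sum run through $\ell,\dots,1$, $\deg Q_j\le\ell$ and $Q_j(0)=0$. So $x_{N+g+1},\dots,x_t$ can be chosen such that $F_t=v$, where $v$ is either $v_0:=a^gW^\ell u^{g+\ell}F_N$ or $v_0+Q_j$.

**Step 2: choice of $g_j$ and $v$.** This step secures the bounds on $L_j$ and at $\xi_j$. On $L_j$,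
$$|v_0|\le(aR_j)^g(WR_j)^\ell\max_{L_j}|F_N|,$$
and $aR_j<1$, so $|v_0|\le2^{-j-1}$ on $L_j$ if $g$ is large. Choose $g_j$ so, and also $g_j\ge j(\ell_1+\cdots+\ell_j)$. We have no control over $v_0(\xi_j)$, but $v_0(\xi_j)$ and $v_0(\xi_j)+Q_j(\xi_j)$ differ by at least $2j$ in modulus, so one of the two candidates satisfies $|v(\xi_j)|\ge j$; take that one. In either case $|v|\le2^{-j}$ on $L_j$. Set $F_{n_j}=v$. This ends stage $j$.

**Step 3: $x\in\mathcal H$ and $\sigma_S(x)=K$.** This step checks the criterion. The weights are positive and bounded. Lemma 4 with $m=\ell-1$, $\varepsilon=2^{-j}$, $L=L_j$ covers the indices $N+g<n\le t$ of stage $j$. They contribute at most $\sum_s4^{-s}4^{-j}\le2\cdot4^{-j}$ to $\Phi$ on $L_j$, and at most $\sum_s16^{-s}4^{-j}\delta^{-2}\le2\cdot4^{-j}\delta^{-2}$ to $\sum|x_n|^2$. The gap entries of $x$ are zero. So $x\in\mathcal H$, and $x\ne0$ since $x_0=1$. For the gap of stage $j$, let $i\le j-1$. On $L_i\subset L_{j-1}$ we have $|F_N|=|F_{n_{j-1}}|\le2^{-(j-1)}$ and $|au|\le aR_i<1$, so the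 indices $N+k$, $1\le k\le g$, contribute at most
$$4^{-(j-1)}\sum_{k\ge1}(aR_i)^{2k}\le\frac{4^{-(j-1)}}{1-(aR_i)^2}$$
to $\Phi$. On $L_i$, the stages $j\ge i+1$ thus contribute a convergent sum, and the finitely many earlier polynomials are bounded. So $\Phi$ is bounded on each $L_i$, and Lemma 6 gives $\sigma_S(x)=K$.

**Step 4: the radii.** This step shows that the weights $W$ are too rare to matter. We have $\beta_n=a^n(W/a)^{\nu_n}$, where $\nu_n$ is the number of weights $W$ among $\omega_0,\dots,\omega_{n-1}$. If $n_{j-1}<n\le n_{j-1}+g_j$ with $j\ge2$, then $\nu_n=\ell_1+\cdots+\ell_{j-1}\le g_{j-1}/(j-1)\le n/(j-1)$. If $n_{j-1}+g_j<n\le n_j$, then $\nu_n\le\ell_1+\cdots+\ell_j\le g_j/j\le n/j$. So $\nu_n/n\to0$ and $\beta_n^{1/n}\to a$, that is, $r_2(S)=r_3(S)=a$. $\square$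

## 8. Fekete polynomials: the case $r_2(S)=0$, $r_3(S)=b$

In (B) the numbers $\beta_n^{1/n}$ must come close to $b$ again and again, and the hypothesis bounds only the capacity of the compact subsets of $G$, not their distance from $0$. Consider what happens if we imitate Section 7. From stage $N$ to $t=N+D$, with $\beta_t=b_j^{\,t}$ and $b_j$ close to $b$, leaving the degrees $1,\dots,D$ empty in (4) gives
$$F_t=\frac{\beta_t}{\beta_N}u^DF_N,$$
which has size about $(b_j|u|)^D$ for large $D$ where $F_N\neq0$. For this to be small on $L_j$ we need $b_j\max_{L_j}|u|<1$. For $K=\{|\lambda+\frac13|\le\frac23\}$ and $b=\frac12$, we have $G=\{|u-1|<2\}$ and $\max_{L_j}|u|\to3$, so $b_j\max_{L_j}|u|\to\frac32>1$. For late $j$ the set $L_j$ contains an open set where $|b_ju|>1$, and $F_t$ is large there.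

The leading behavior $\beta_tu^D$ is forced, but the lower coefficients are ours. In the example, $(u-1)^D$ in place of $u^D$ would be bounded by $2^D$ on $G$, which suits $b_j<\frac12$. In general the right replacement for a power of $u$ is a Fekete polynomial of $L_j$. One point needs care: *all* coefficients in degrees above $D$ are forced, not only the leading one, so we need a polynomial multiple of the Fekete polynomial with the correct upper part.

**Step 1: the numbers $b_j$.** This step chooses targets strictly inside the capacity bound. Choose $b_j>0$ with $b_j\to b$ and $b_j\,\mathrm{cap}(L_j)<1$: take $b_j=b(1-\frac1{j+1})$ if $b>0$, and $b_j=\min\big(\frac1j,\frac1{2\,\mathrm{cap}(L_j)}\big)$ if $b=0$. Since $\mathrm{cap}(L_j)\ge\delta$, we have $b_j<1/\delta<W$.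

**Step 2: one stage, and the admissible polynomials.** This step determines which polynomials can be $F_t$. Start with $n_0=0$, $x_0=1$, $F_0=-u$. Let $N=n_{j-1}$ and suppose $\omega_n$ $(n<N)$ and $x_n$ $(n\le N)$ are defined. By (2) and $x_0=1$,
$$F_N=-\beta_N\Psi,\qquad\Psi=\sum_{k=1}^{N+1}\psi_ku^k,\qquad\psi_{N+1}=1 .$$
For an integer $D\ge\max(2,\deg Q_j)$, to be chosen, put $t=n_j=N+D$ and
$$\omega_N=\frac{b_j^{\,t}\,W^{-(D-1)}}{\beta_N},\qquad\omega_n=W\quad(N<n<t),$$
so that $\beta_t=b_j^{\,t}$. By (4),
$$F_t=-\beta_tu^D\Psi-\sum_{i=1}^Dx_{N+i}W^{D-i}u^{D-i+1}.$$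
The sum can be any polynomial of degree at most $D$ with zero constant term. So by choosing $x_{N+1},\dots,x_t$ we can make $F_t=v$ for any polynomial $v$ such that
$$v+\beta_tu^D\Psi\ \text{ has degree at most }D\text{ and zero constant term.}\tag{11}$$
Call such $v$ *admissible*. If $v$ is admissible, so is $v+Q_j$.

**Step 3: an admissible polynomial that is small on $L_j$.** This step multiplies a Fekete polynomial by a corrector $A$ that restores the forced coefficients. Let $T_m$ be the monic Fekete polynomials of $L_j$ ($m\geq 2$; in what follows take $D\ge3$). Their zeros lie in $L_j\subset\{|u|\le\varrho\}$ for some $\varrho$ (depending on $j$). Write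
$$T_{D-1}=u^{D-1}\big(1+\tau_1u^{-1}+\tau_2u^{-2}+\cdots\big),\qquad|\tau_i|\le\binom{D-1}i\varrho^i\le(D\varrho)^i,$$
with $\tau_i=0$ for $i\ge D$. Define $A=\sum_{k=1}^{N+1}A_ku^k$ recursively for $k=N+1,N,\dots,1$ by
$$A_k=\psi_k-\sum_{i=1}^{N+1-k}\tau_iA_{k+i}.$$
The coefficient of $u^{D+k}$ in $uT_{D-1}A=u^D(1+\tau_1u^{-1}+\cdots)A$ is $A_k+\sum_{i=1}^{N+1-k}\tau_iA_{k+i}=\psi_k$ for $1\le k\le N+1$. So $uT_{D-1}A$ and $u^D\Psi$ have the same coefficients in degrees $D+1,\dots,D+N+1$, and neither has higher terms or a constant term. Hence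
$$v_0:=-\beta_t\,u\,T_{D-1}A$$
is admissible.

We bound $A$. Downward induction gives $|A_k|\le C_kD^{N+1-k}$ with $C_k$ independent of $D$: indeed $A_{N+1}=\psi_{N+1}=1$, and
$$|A_k|\le|\psi_k|+\sum_{i=1}^{N+1-k}(D\varrho)^iC_{k+i}D^{N+1-k-i}\le\Big(|\psi_k|+\sum_{i=1}^{N+1-k}\varrho^iC_{k+i}\Big)D^{N+1-k}.$$
So $\max_{L_j}|uA|\le C'D^N$ with $C'$ independent of $D$, and
$$\max_{L_j}|v_0|\le b_j^{\,N+D}\,C'D^N\max_{L_j}|T_{D-1}| .$$
Pick $c$ with $\mathrm{cap}(L_j)<c<1/b_j$. By C2, $\max_{L_j}|T_{D-1}|\le c^{D-1}$ for large $D$, and $b_jc<1$. So the right-hand side tends to $0$ as $D\to\infty$. The polynomial loss $D^N$ is harmless because $N$ is fixed during the stage.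

**Step 4: choice of $D$ and $v$.** This step fixes the stage. As $b_j<W$, the number $b_j^{\,N+D}W^{1-D}$ tends to $0$ as $D\to\infty$. So we can fix $D$ so large that
$$|v_0|\le2^{-j-1}\text{ on }L_j,\qquad\omega_N\le W,\qquad\beta_{N+1}=b_j^{\,N+D}W^{1-D}\le j^{-(N+1)} .$$
Both $v_0$ and $v_0+Q_j$ are admissible. Since $|Q_j(\xi_j)|\ge2j$, one of them, called $v$, satisfies $|v(\xi_j)|\ge j$; and $|v|\le2^{-j}$ on $L_j$. Set $F_{n_j}=v$.

**Step 5: $x\in\mathcal H$ and $\sigma_S(x)=K$.** This step checks the criterion. The weights are positive and bounded by $W$. Lemma 4 with $m=D-1$, $\varepsilon=2^{-j}$, $L=L_j$ covers all indices $N<n\le t$ of stage $j$. They contribute at most $\sum_s4^{-s}4^{-j}\le2\cdot4^{-j}$ to $\Phi$ on $L_j$, and at most $2\cdot4^{-j}\delta^{-2}$ to $\sum|x_n|^2$. So $x\in\mathcal H$, and $x\ne0$ since $x_0=1$. On $L_i$ the stages $j\ge i$ contribute a convergent sum to $\Phi$, because $L_i\subset L_j$, and the finitely many other terms are bounded. By Lemma 6, $\sigma_S(x)=K$.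

**Step 6: the radii.** This step reads off $r_3$ at the ends of the stages and $r_2$ at their beginnings. For $N<n\le t$ we have $\beta_n=b_j^{\,t}W^{-(t-n)}\le b_j^{\,n}$, with equality at $n=t$. So $\beta_n^{1/n}\le b_j$ throughout stage $j$, with equality at $n_j$, and $r_3(S)=\lim b_j=b$. Also $\beta_{n_{j-1}+1}^{1/(n_{j-1}+1)}\le1/j$, so $r_2(S)=0$. $\square$

If $b=0$, capacity can be avoided altogether. Put $R_j=\max_{L_j}|u|\ge\delta$ and take $b_j=\min(\frac1j,\frac1{2R_j})$, which still satisfies $b_j\le\frac1{2\delta}<W$. Then $v_0=-\beta_tu^D\Psi$ is admissible, and $|v_0|\le b_j^{\,N}(b_jR_j)^D\max_{L_j}|\Psi|\to0$ as $D\to\infty$. Steps 4 to 6 go through unchanged.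

## 9. Which sets occur, and for which radii

**Corollary 1.** A set $K\subset\mathbb C$ is a local spectrum $\sigma_S(x)$, $x\ne0$, of some unilateral weighted shift if and only if $K$ is compact, connected and contains $0$.

**Proof.** Necessity is Theorem 2. For sufficiency use Theorem 3(B) with $b=0$, where the capacity hypothesis is empty. $\square$

**Corollary 2.** Let $a\ge0$. Then $K$ occurs as $\sigma_S(x)$, $x\ne0$, with $r_2(S)=r_3(S)=a$ if and only if $K$ is compact, connected and contains $\{|\lambda|\le a\}$.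

**Proof.** Necessity is Theorem 2. Sufficiency is Theorem 3(A) if $a>0$, and Theorem 3(B) with $b=0$ if $a=0$. $\square$

**Corollary 3.** Let $b\ge0$. Then $K$ occurs as $\sigma_S(x)$, $x\ne0$, with $r_2(S)=0$ and $r_3(S)=b$ if and only if $K$ is compact, connected, contains $0$, and $b\,\mathrm{cap}(L)\le1$ for all compact $L\subset G_K$.

**Proof.** This is Theorem 2 together with Theorem 3(B). $\square$

For instance, $\{|\lambda+\frac13|\le\frac23\}$ is a local spectrum for some shift with $r_2(S)=0$ and $r_3(S)=\frac12$, by the third example of Section 5.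

**Corollary 4.** For all $0\le a<R$ there are $S$ and $x\ne0$ with $r_2(S)=r_3(S)=a$, $r_S(x)=R$ and $\sigma_S(x)=\{|\lambda|\le a\}\cup[0,R]$. So the disc of radius $r_2(S)$ in Theorem 2 cannot be enlarged, even when $r_2(S)=r_3(S)$.

**Proof.** The set $\{|\lambda|\le a\}\cup[0,R]$ is compact, connected and contains $\{|\lambda|\le a\}$, so Corollary 2 applies, and $r_S(x)=R$ by Lemma 2. The set contains no point of the negative axis of modulus greater than $a$, so no larger disc around $0$ fits. $\square$

**Corollary 5.** Let $x\ne0$. If $r_S(x)=r_2(S)$, then $\sigma_S(x)=\{|\lambda|\le r_S(x)\}$. In particular this holds for all $x\ne0$ if $r_2(S)$ equals the spectral radius $r(S)$ of $S$.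

**Proof.** By Theorem 2, $\sigma_S(x)$ contains $\{|\lambda|\le r_2(S)\}$, and by Lemma 2 it is contained in $\{|\lambda|\le r_S(x)\}$. This gives the first claim. For the second we show
$$r_2(S)\le r_3(S)\le r_S(x)\le r(S).$$
The first inequality is clear, and the last follows from $\|S^nx\|\le\|S^n\|\|x\|$. For the middle one choose $k$ with $x_k\ne0$. By (8), $\|S^nx\|\ge|x_k|\beta_{n+k}/\beta_k$. Moreover $\limsup_n\beta_{n+k}^{1/n}=r_3(S)$, because $\beta_{n+k}^{1/n}=\big(\beta_{n+k}^{1/(n+k)}\big)^{(n+k)/n}$, the numbers $\beta_m^{1/m}$ are bounded by $\|S\|$, and the exponents tend to $1$. If $r_2(S)=r(S)$, all four numbers coincide, and the first claim applies. $\blacksquare$
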